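# Periodic points of cohomologically hyperbolic maps: heights on curves, surfaces and threefolds

Throughout, a variety is an irreducible and reduced separated scheme of finite type over a field, $K$ is a number field, and $\overline K$ is an algebraic closure of $K$.

## 1. Curves: one height inequality controls all periodic points

We begin with a case where everything works. Let $X$ be a smooth projective curve and $f\colon X\to X$ a morphism of degree $t\ge 2$, all over $\overline K$. We show that the periodic points of $f$ have bounded height.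

Recall heights. For a number field $F$ and a place $v$ of $F$, let $|\cdot|_v$ be the absolute value extending the usual one on $\mathbb Q$ (so $|2|_v=1/2$ if $v\mid 2$), and put $n_v=[F_v:\mathbb Q_v]/[F:\mathbb Q]$. Then $\sum_{v\mid w}n_v=1$ for each place $w$ of $\mathbb Q$, the product formula $\sum_v n_v\log|a|_v=0$ holds for $a\in F^\times$, and
$$h([a_0:\dots:a_d])=\sum_v n_v\log\max_i|a_i|_v,\qquad h(z)=h([1:z])=\sum_v n_v\log\max(1,|z|_v)$$
do not depend on $F$. To each Cartier $\mathbb Q$-divisor $D$ on a projective variety one attaches a Weil height $h_D$, a real function on $\overline K$-points, well defined up to a bounded function, with these properties: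

* $h_{D+D'}=h_D+h_{D'}+O(1)$, $h_{rD}=r\,h_D+O(1)$, and $h_D$ depends only on the linear equivalence class of $D$, up to $O(1)$;
* $h_{g^*D}=h_D\circ g+O(1)$ for a morphism $g$;
* $h_D\ge O(1)$ if $D$ is ample, and $h_E\ge O(1)$ off $\operatorname{Supp}E$ if $E$ is effective.

If $H$ is very ample, $h_H$ comes from a projective embedding, so we may take $h_H\ge 0$.

Back to the curve. Let $H$ be very ample and $h=h_H\ge0$. The $\mathbb Q$-divisor $f^*H-\frac32H$ has degree $(t-\frac32)\deg H>0$, so it is ample. Hence there is $C\ge 0$ with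
$$h(f(x))\ \ge\ \tfrac32h(x)-C\qquad\text{for all }x\in X(\overline K).\tag{1}$$
If $x$ is periodic, its orbit is finite. Let $M$ be the largest height on the orbit, attained at $y$. Then $f(y)$ is on the orbit too, so $M\ge h(f(y))\ge\frac32M-C$, that is, $M\le 2C$. This bound does not depend on $x$.

For instance, for $z\mapsto z^2$ on $\mathbb P^1$ we have $h(z^2)=2h(z)$ exactly. The periodic points are $0$, $\infty$ and the roots of unity of odd order, all of height $0$.

What changes in higher dimension? First, $f$ may be only a rational map. Second, the degree is replaced by several growth rates. Third, the divisor that replaces $f^*H-\frac32H$ will only be big, not ample, so that (1) will hold only off a proper closed subset $Z$. On a curve such a $Z$ would be finite and harmless; on a surface it may contain curves. The question is whether periodic orbits that enter $Z$ can spoil the bound.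

## 2. Indeterminacy, dynamical degrees and the boundedness problem

Let $X$ be a geometrically integral projective variety over $K$ of dimension $n$, and let $f\colon X\dashrightarrow X$ be a dominant rational self-map. Its indeterminacy locus $I_f$ is the complement of its largest domain of definition.

**Definition (well-defined orbits).** Put $X_f(\overline K)=\{P\in X(\overline K)\mid f^m(P)\notin I_f\text{ for all }m\ge0\}$ and $O_f(P)=\{f^m(P)\mid m\ge0\}$ for $P\in X_f(\overline K)$. Such a $P$ is *$f$-periodic* if $f^m(P)=P$ for some $m\ge1$.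

**Definition (dynamical degrees).** Fix an ample divisor $H$ on $X$. For $0\le i\le n$,
$$d_i(f)=\lim_{m\to\infty}\bigl((f^m)^*H^i\cdot H^{n-i}\bigr)^{1/m},$$
the intersection number being computed on a resolution of the indeterminacy of $f^m$. The limit exists and does not depend on $H$. Always $d_0(f)=1$; and since $(f^m)^*H^n=(\deg f)^mH^n$, also $d_n(f)=\deg f\ge1$.

**Definition (cohomological hyperbolicity).** The map $f$ is *$i$-cohomologically hyperbolic* if $d_i(f)>d_j(f)$ for all $j\neq i$, and *cohomologically hyperbolic* if this holds for some $i$. For $n\ge1$ the case $i=0$ never occurs, since $d_n\ge1=d_0$.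

**Definition (height bounded sets).** A subset $S\subset X(\overline K)$ of a quasi-projective variety $X$ is *height bounded* if, for an open immersion $\iota\colon X\hookrightarrow P$ into a projective variety and a Weil height $h_H$ of an ample divisor $H$ on $P$, the function $h_H\circ\iota$ is bounded on $S$. This does not depend on the choices.

**Example 1.** Let $g(x,y)=(x^2y,xy)$ on $(\mathbb P^1)^2$. With $A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ and Fibonacci numbers $F_1=F_2=1$, induction gives
$$A^m=\begin{pmatrix}F_{2m+1}&F_{2m}\\F_{2m}&F_{2m-1}\end{pmatrix},\qquad g^m(x,y)=\bigl(x^{F_{2m+1}}y^{F_{2m}},\,x^{F_{2m}}y^{F_{2m-1}}\bigr).$$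
Take $H=H_1+H_2$, the sum of the two pullbacks of a point. Then $(g^m)^*H\cdot H$ is the sum of the partial degrees of the two coordinates, $F_{2m+1}+2F_{2m}+F_{2m-1}$, so $d_1(g)=\lambda:=\frac{3+\sqrt5}2$. As $\det A=1$, $g$ is birational and $d_2(g)=1$. So $g$ is $1$-cohomologically hyperbolic.

Its periodic points can be listed by hand. If $b\in\mathbb G_m^2$ and $g^p(b)=b$, then $b$ lies in the kernel of the endomorphism of $\mathbb G_m^2$ with matrix $A^p-I$. The eigenvalues of $A^p$ are $\lambda^{\pm p}\ne1$, so this kernel is finite and $b$ is a torsion point: its coordinates are roots of unity, of height $0$. On the boundary, $(0,\infty)$ and $(\infty,0)$ are points of indeterminacy, points with a coordinate $0$ and none $\infty$ go to the fixed point $(0,0)$, and points with a coordinate $\infty$ and none $0$ go to the fixed point $(\infty,\infty)$. So all periodic points have bounded height.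

It is known that if $f$ is cohomologically hyperbolic, there is a non-empty Zariski open $U\subset X$ such that
$$\{P\in X_f(\overline K)\mid P\text{ is }f\text{-periodic and }O_f(P)\subset U\}$$
is height bounded. Here the *whole orbit* must stay in $U$. The following problem, from Yohsuke Matsuzawa and Kaoru Sano, "On the height boundedness of periodic and preperiodic points of dominant rational self-maps on projective varieties", arXiv:2603.09010 (2026), asks whether it is enough that the *starting point* is in $U$.

**Problem.** Let $f\colon X\dashrightarrow X$ be a cohomologically hyperbolic map on a geometrically integral projective variety over a number field $K$. Is there a non-empty Zariski open $U\subset X$ such that $\{P\in X_f(\overline K)\cap U(\overline K)\mid P\text{ is }f\text{-periodic}\}$ is height bounded?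

The answer depends on the dimension.

**Theorem A.** Let $X=(\mathbb P^1)^3$ over $\mathbb Q$ and
$$f(x,y,z)=\bigl(x^2y,\;xy,\;(x-1)z^2+\tfrac12\bigr).$$
Then $d_0=1$, $d_1=\lambda=\frac{3+\sqrt5}2$, $d_2\ge2\lambda$, $d_3=2$, so $f$ is $2$-cohomologically hyperbolic. For every non-empty open $U\subset X$, the set $\{P\in X_f(\overline{\mathbb Q})\cap U(\overline{\mathbb Q}):P\text{ is }f\text{-periodic}\}$ is not height bounded.

**Theorem B.** If $\dim X\le2$ and $f$ is cohomologically hyperbolic, there is a non-empty open $U\subset X$ such that $\{P\in X_f(\overline K)\cap U(\overline K):P\ f\text{-periodic}\}$ is height bounded.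

**Theorem C.** For all $n\ge3$ and $2\le i\le n$ there is an $i$-cohomologically hyperbolic $f\colon(\mathbb P^1)^n\dashrightarrow(\mathbb P^1)^n$ over $\mathbb Q$ for which no such $U$ exists.

So the answer to the Problem is no, and the property holds for all cohomologically hyperbolic maps of $n$-dimensional varieties if and only if $n\le2$. The case $i=1$, $n\ge3$ is not decided here. We prove B first, because its proof shows what a counterexample must look like.

## 3. The inequality off a closed set

In this section we start the proof of Theorem B.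

**Reductions.** If $n=0$, $X$ is a point and there is nothing to prove. We may work over $\overline K$. Indeed, the largest domain of definition of $f$ over a finite Galois extension is Galois stable and the morphism on it descends by uniqueness, so $I_f$ and $X_f$ do not change. If $U$ is found over $\overline K$, the intersection of its finitely many Galois conjugates is non-empty (as $X$ is geometrically irreducible), is defined over $K$, and is contained in $U$. Replacing $H$ by a multiple, we take $H$ very ample and $h=h_H\ge0$. Put $t=\deg f$, so $d_n=t$.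

**Finite sets may be ignored.** Let $S\subset X(\overline K)$ be finite. If the orbit of a periodic $x\in X_f$ meets $S$ at $s=f^k(x)$, then $s$ is periodic and $x$ is in turn an iterate of $s$, so $O_f(x)=O_f(s)$. Hence the periodic points whose orbit meets $S$ lie in finitely many finite orbits: they form a finite set, which is height bounded.

**Step 1: bigness gives an inequality off a proper closed set.** The aim is a substitute for (1). By resolution of singularities, for any $m\ge1$ there are a smooth projective $\Gamma$, a birational morphism $\pi\colon\Gamma\to X$, and morphisms $g_k\colon\Gamma\to X$ ($k=0,1,2$) with $g_k=f^{km}\circ\pi$ as rational maps; so $g_0=\pi$. Put $H_k=g_k^*H$. Suppose $D=\sum_kr_kH_k$, $r_k\in\mathbb Q$, is big. Then a multiple of $D$ is linearly equivalent to an ample divisor plus an effective divisor $E$, and the properties of heights give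
$$\sum_kr_k\,h(g_k(y))\ge-C\qquad\text{for }y\in\Gamma(\overline K)\setminus\operatorname{Supp}E,$$
with some $C\ge0$. Let $Z\subsetneq X$ be closed such that $\pi$ is an isomorphism over $X\setminus Z$ and $\pi(\operatorname{Supp}E)\subset Z$. Such $Z$ exists since $\pi$ is birational and $\dim\pi(\operatorname{Supp}E)<n$.

Let $x\in X_f\setminus Z$. None of $x,f(x),f^2(x),\dots$ lies in $I_f$, so on a neighborhood of $x$ the successive composition $f\circ\dots\circ f$ ($km$ factors) is a morphism representing $f^{km}$. Near $x$ the map $g_k\circ\pi^{-1}$ is a morphism as well, and the two agree on a dense open set. As $X$ is separated and reduced, they agree at $x$: $g_k(\pi^{-1}(x))=f^{km}(x)$. Since $\pi^{-1}(x)\notin\operatorname{Supp}E$,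
$$\sum_kr_k\,h\bigl(f^{km}(x)\bigr)\ge-C\qquad(x\in X_f\setminus Z).\tag{2}$$

**Notation for a periodic orbit.** Let $x\in X_f$ with $f^p(x)=x$, $p\ge1$. Put $x_j=f^{mj}(x)$ for $j\ge0$. Then $x_{j+p}=x_j$, and we extend periodically to $j\in\mathbb Z$; we still have $x_{j+k}=f^{mk}(x_j)$ for $k\ge0$. Put
$$a_j=h(x_j)\ge0,\qquad T=\{j\in\mathbb Z:x_j\in Z\},\qquad M=\max_ja_j.$$
If $M$ is bounded independently of $x$, then so is $h(x)=a_0$.

**Step 2: Theorem B for curves.** Let $n=1$. Since $f$ is cohomologically hyperbolic, $t=d_1\ne d_0=1$, so $t\ge2$. Take $m=1$. The divisor $H_1-\frac32H_0$ on $\Gamma$ has degree $(t-\frac32)\deg H>0$, so it is big, and $Z$ is finite. For a periodic orbit avoiding $Z$, (2) gives $a_{j+1}\ge\frac32a_j-C$ for all $j$, and at an index with $a_j=M$ we get $M\le2C$. The remaining periodic points have an orbit meeting the finite set $Z$ and are finitely many. So $U=X$ works.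

**Step 3: the two inequalities on a surface.** From now on $n=2$. We look for big combinations of $H_0,H_1,H_2$. Let $h_0=H^2$ and $\delta_m=((f^m)^*H\cdot H)$, so $\delta_m^{1/m}\to d_1$. On $\Gamma$,
$$H_0^2=h_0,\quad H_0\cdot H_1=\delta_m,\quad H_0\cdot H_2=\delta_{2m},\quad H_1^2=t^mh_0,\quad H_1\cdot H_2=t^m\delta_m .$$
The first three are definitions and the fourth holds because $\deg g_1=t^m$. For the last, let $\pi',F\colon\Gamma_m\to X$ be a resolution of $f^m$, with $\pi'$ birational and $F=f^m\circ\pi'$. Since $g_1$ is dominant, there is a rational map $\pi'^{-1}\circ g_1\colon\Gamma\dashrightarrow\Gamma_m$. Resolve it: there are a birational morphism $\sigma\colon\Gamma'\to\Gamma$ and a morphism $\tau\colon\Gamma'\to\Gamma_m$ with $\pi'\circ\tau=g_1\circ\sigma$ and, since $g_2=f^m\circ g_1$, also $F\circ\tau=g_2\circ\sigma$. The first identity gives $\deg\tau=t^m$. By the projection formula,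
$$H_1\cdot H_2=\sigma^*H_1\cdot\sigma^*H_2=\tau^*\pi'^*H\cdot\tau^*F^*H=t^m\,(\pi'^*H\cdot F^*H)=t^m\delta_m .$$
Also $\delta_m>0$: by the Hodge index theorem $\delta_m^2\ge H_0^2H_1^2=t^mh_0^2>0$.

We use Lazarsfeld, *Positivity I*, Theorem 2.2.15: if $A,B$ are nef $\mathbb Q$-divisors on a projective surface and $A^2>2A\cdot B$, then $A-B$ is big. Since $d_0=1\le d_2$, cohomological hyperbolicity leaves exactly two cases.

*Case I: $d_1>d_2=t$.* Since $(\delta_{2m}/\delta_m)^{1/m}\to d_1>t\ge1$, there is $m$ with $\delta_{2m}/(2\delta_m)>1+t^m$. Put $q=t^m$ and pick $c\in\mathbb Q$ with $1+q<c<\delta_{2m}/(2\delta_m)$. For $A=H_2+qH_0$ and $B=cH_1$,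
$$A^2\ge2q\,H_0\cdot H_2=2q\delta_{2m}>4cq\delta_m=2c(q\delta_m+q\delta_m)=2c\,(H_1\cdot H_2+q\,H_0\cdot H_1)=2A\cdot B .$$
So $H_2+qH_0-cH_1$ is big and (2), applied to $x_j$, gives
$$a_{j+2}+q\,a_j\ge c\,a_{j+1}-C\qquad(j\notin T),\qquad c>1+q.\tag{3}$$

*Case II: $d_2=t>d_1$.* Since $t^mh_0/(2\delta_m)\to\infty$, pick $m$ and $c\in\mathbb Q$ with $1<c<t^mh_0/(2\delta_m)$. For $A=H_1$ and $B=cH_0$, $A^2=t^mh_0>2c\delta_m=2A\cdot B$. So $H_1-cH_0$ is big and
$$a_{j+1}\ge c\,a_j-C\qquad(j\notin T),\qquad c>1.\tag{4}$$

From here on, $m$, $Z$, $c$, $C$ (and $q$ in Case I) are fixed.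

**Where the argument of Section 1 stops.** Suppose the orbit of $x$ avoids $Z$, so $T=\emptyset$. Then at a maximum $a_j=M$ (4) gives $M\ge cM-C$, and at a maximum $a_{j+1}=M$ (3) gives $(1+q)M\ge cM-C$. Either way $M$ is bounded. This handles the periodic orbits contained in $X\setminus Z$. But if we only know $x\in X\setminus Z$, the orbit may enter $Z$ later, and the maximum of the heights may be attained just there, where (3) and (4) are not available. Replacing $U$ by $X\setminus(Z\cup f^{-1}(Z)\cup\cdots)$ is no remedy: this may remove infinitely many curves.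

## 4. Where the curves of $Z$ go under iteration

The way out is to show that, after removing finitely many curves and ignoring finitely many orbits, visits to $Z$ come in short clusters followed by a stretch free of $Z$ that is as long as we like.

The set $Z$ is a union of finitely many irreducible curves $Z_a$ and finitely many isolated points. Put $Z_a^{(0)}=Z_a$ and, as long as $Z_a^{(k)}\not\subset I_f$,
$$Z_a^{(k+1)}=\overline{f\bigl(Z_a^{(k)}\setminus I_f\bigr)},$$
an irreducible closed set of dimension at most $1$. If $x\in Z_a\cap X_f$, then $f^k(x)\in Z_a^{(k)}$ as long as the latter is defined, by induction, because $f^k(x)\notin I_f$.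

**Step 4: four types of curves.** We sort the $Z_a$ so that only one type needs work. Exactly one of the following holds.

* (A) The sequence stops: some $Z_a^{(k)}\subset I_f$. Then $Z_a\cap X_f=\emptyset$, for a point $x$ in it would have $f^k(x)\in I_f$.
* (B) The sequence never stops and some $Z_a^{(k)}$ is a point; let $s_a$ be the first such point. Then every orbit through a point of $Z_a\cap X_f$ passes through $s_a$.
* (C) The sequence never stops, all $Z_a^{(k)}$ are curves, and two of them coincide. Each term determines the next, so the sequence is eventually periodic, and $V_a=\bigcup_kZ_a^{(k)}$ is a finite union of curves.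
* (D) The sequence never stops, and all $Z_a^{(k)}$ are curves, pairwise distinct.

**Example 2.** The four behaviors, for curves in a surface with a dominant map: (A) for $[X:Y:W]\mapsto[YW:XW:XY]$ on $\mathbb P^2$, the line $X=0$ is contracted to $[1:0:0]$, a point of indeterminacy. (B) For $g$ of Example 1, $\{x=0\}$ is contracted to the fixed point $(0,0)$. (C) For $(x,y)\mapsto(x^2,y^3)$, the curve $\{x=1\}$ is mapped to itself. (D) For $g$ of Example 1, let $T=\{x=1\}$. Since $g(1,y)=(y,y)$, $g(T)$ is the diagonal of $\mathbb G_m^2$; in general $g^k(T)=\{(y^{F_{2k}},y^{F_{2k-1}})\}$, and these curves are pairwise distinct, because the ratios $F_{2k-1}/F_{2k}$ are: $A$ is invertible and no positive power of $A$ has $(0,1)^{\mathsf T}$ as an eigenvector, its second column being $(F_{2m},F_{2m-1})^{\mathsf T}$ with $F_{2m}\neq0$.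

**Step 5: choice of $U$.** Put $V=\bigcup_{a\text{ of type (C)}}V_a$, a proper closed subset, and
$$U=X\setminus V\ne\emptyset .$$

**Step 6: visits to $Z$ are followed by long absences.** For $a,b$ of type (D), $Z_a^{(mk)}=Z_b$ for at most one $k$. Fix $k_0\ge1$ larger than all these $k$. For $N\ge k_0$ let $S_N$ consist of the isolated points of $Z$, the points $s_a$, and all $Z_a^{(mk)}\cap Z_b$ with $a,b$ of type (D) and $k_0\le k\le N$. These are intersections of distinct irreducible curves, so $S_N$ is finite.

Let $x\in U\cap X_f$ be periodic with $f$-orbit disjoint from $S_N$, and let $j\in T$. Then $x_j$ is not an isolated point of $Z$. It is not on a component of type (A), since $x_j\in X_f$, nor on one of type (B), since the orbit avoids $s_a$. If it were on a component of type (C), then all forward iterates of $x_j$ would lie in $V$; one of them is $x\in U$, a contradiction. So $x_j$ lies on a component of type (D). Consequently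
$$i\in T\ \Longrightarrow\ T\cap[i+k_0,\,i+N]=\emptyset.\tag{5}$$
Indeed, if $i\in T$ and $i+k\in T$ with $k_0\le k\le N$, then $x_i\in Z_a$ and $x_{i+k}\in Z_b$ with $a,b$ of type (D), and $x_{i+k}=f^{mk}(x_i)\in Z_a^{(mk)}\cap Z_b\subset S_N$, which is excluded.

By the remark on finite sets, for each $N$ only finitely many periodic points of $U\cap X_f$ have an orbit meeting $S_N$. So Theorem B follows once we find *one* $N$ for which $M$ is bounded over all periodic $x\in U\cap X_f$ with orbit disjoint from $S_N$.

## 5. Heights cannot collapse along a curve with infinite orbit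

**Step 7: crossing the cluster.** When the maximum height occurs at a visit to $Z$, we must carry a fixed fraction of it across the next $k$ steps, during which (3) and (4) may fail. The fraction must not depend on $k$, because $N$ will be chosen in terms of it.

For $a$ of type (D), let $\widetilde Z_a\to Z_a$ be the normalization, a smooth projective curve. The restrictions $Z_a^{(l)}\dashrightarrow Z_a^{(l+1)}$ are dominant, so $f^{mk}|_{Z_a}$ is a rational map on $Z_a$; let $\varphi_{a,k}\colon\widetilde Z_a\to X$ be the morphism extending it. Its image is the curve $Z_a^{(mk)}$, so $\deg\varphi_{a,k}^*H$ is an integer $\ge1$. If $x\in Z_a\cap X_f$ and $\hat x\in\widetilde Z_a$ lies over $x$, then near $x$ the successive composition of $f$ is a morphism; pulled back to $\widetilde Z_a$ it agrees with $\varphi_{a,k}$ on a dense open set, hence at $\hat x$. So $\varphi_{a,k}(\hat x)=f^{mk}(x)$.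

Fix $k_1\in\{0,1\}$ and let
$$\varepsilon=\min_a\frac1{2\deg\varphi_{a,k_1}^*H}>0\qquad(\varepsilon=1\text{ if there is no }a\text{ of type (D)}),$$
which does not depend on $k$. For $k\ge k_1$,
$$\deg\bigl(\varphi_{a,k}^*H-\varepsilon\,\varphi_{a,k_1}^*H\bigr)\ge1-\tfrac12>0,$$
so this $\mathbb Q$-divisor is ample on $\widetilde Z_a$ and its height is bounded below. There are finitely many $a$, so there is $C_k\ge0$ with
$$x_i\in Z_a\text{ with }a\text{ of type (D)}\ \Longrightarrow\ a_{i+k}\ge\varepsilon\,a_{i+k_1}-C_k.\tag{6}$$

The integrality of $\deg\varphi_{a,k}^*H$ is what makes $\varepsilon$ uniform: however the degrees behave in $k$, they are at least $1$.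

## 6. Surfaces with $d_2>d_1$: growth during the absence

**Step 8: end of Case II.** We use (6) to survive the cluster and (4) to grow beyond $M$ during the absence. Take $k_1=0$ and $\kappa=C/(c-1)$. Choose $N\ge k_0$ with $c^{N+1-k_0}\varepsilon\ge2$. Let $x\in U\cap X_f$ be periodic with orbit disjoint from $S_N$, and let $M=a_i$.

If $i\notin T$, then (4) gives $M\ge a_{i+1}\ge cM-C$, so $M\le\kappa$.

If $i\in T$, then $x_i$ lies on a component of type (D), and (6) with $k=k_0$ gives $a_{i+k_0}\ge\varepsilon M-C_{k_0}$. By (5), (4) holds for $i+k_0\le j\le i+N$. As $C=(c-1)\kappa$, it reads $a_{j+1}-\kappa\ge c(a_j-\kappa)$. Applying it $N+1-k_0$ times,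
$$M-\kappa\ \ge\ a_{i+N+1}-\kappa\ \ge\ c^{N+1-k_0}\bigl(\varepsilon M-C_{k_0}-\kappa\bigr)\ \ge\ 2M-c^{N+1-k_0}(C_{k_0}+\kappa),$$
using $M\ge0$ in the last step. Hence $M\le c^{N+1-k_0}(C_{k_0}+\kappa)$.

Both bounds are independent of $x$, so Theorem B holds in Case II.

## 7. Surfaces with $d_1>d_2$: a discrete maximum principle

**Step 9: end of Case I.** Inequality (3) does not force growth: it is a convexity statement. It says that in the middle of a long stretch free of $Z$ the heights must be *small* compared with the values at the ends. Meanwhile (6) says that they are still at least a fixed fraction of $M$. We play these against each other.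

Let $p(s)=s^2-cs+q$. Since $p(0)=q>0$ and $p(1)=1-c+q<0$, its roots satisfy $0<\beta<1<\alpha$. Put $\rho=\max(\beta,\alpha^{-1})<1$ and $\kappa=C/(c-1-q)$, and take $k_1=1$ in (6). Choose $R\ge1$ with $2\rho^R\le\varepsilon/2$ and put $N=k_0+2R-2\ge k_0$. Let $x\in U\cap X_f$ be periodic with orbit disjoint from $S_N$. Shifting the index in (3),
$$a_{l+1}+q\,a_{l-1}\ge c\,a_l-C\qquad\text{whenever }l-1\notin T.\tag{7}$$
Let $M=a_{l_0}$ and $i=l_0-1$.

If $i\notin T$, (7) at $l=l_0$ gives $(1+q)M\ge cM-C$, so $M\le\kappa$.

Suppose $i\in T$. Put $L_0=i+k_0$ and $L_1=L_0+2R=i+N+2$. For $L_0<l<L_1$ we have $l-1\in[i+k_0,i+N]$, so by (5) $l-1\notin T$ and (7) holds. With $b_l=a_l-\kappa$,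
$$b_{l+1}+q\,b_{l-1}\ \ge\ c\,a_l-C-(1+q)\kappa\ =\ c\,b_l+(c-1-q)\kappa-C\ =\ c\,b_l\qquad(L_0<l<L_1).$$
Compare with the solution of the equality
$$s_l=M\bigl(\beta^{l-L_0}+\alpha^{l-L_1}\bigr),\qquad s_{l+1}+q\,s_{l-1}=c\,s_l .$$
The difference $u_l=b_l-s_l$ satisfies $u_{l+1}+qu_{l-1}\ge cu_l$ for $L_0<l<L_1$. At the ends $u_{L_0}\le0$ and $u_{L_1}\le0$, because $b_l\le M$ and $s_{L_0},s_{L_1}\ge M$. If the maximum of $u$ on $[L_0,L_1]$ were positive, it would be attained at an interior $l$, and then $cu_l\le u_{l+1}+qu_{l-1}\le(1+q)u_l$ with $u_l>0$, contradicting $c>1+q$. So $u\le0$ on $[L_0,L_1]$. At the midpoint,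
$$a_{L_0+R}\ \le\ \kappa+M(\beta^R+\alpha^{-R})\ \le\ \kappa+2\rho^RM\ \le\ \kappa+\tfrac\varepsilon2M .$$
On the other hand $x_i$ lies on a component of type (D), and (6) with $k=k_0+R$ gives
$$a_{L_0+R}=a_{i+k_0+R}\ \ge\ \varepsilon\,a_{i+1}-C_{k_0+R}\ =\ \varepsilon M-C_{k_0+R}.$$
(This is why $k_1=1$ here: the index of the maximum is $i+1$.) Hence $M\le\frac2\varepsilon(\kappa+C_{k_0+R})$, independently of $x$. This completes the proof of Theorem B. $\blacksquare$

## 8. A contracted surface in a threefold

Which step of the surface proof uses dimension two? Look at type (B). A curve of $Z$ contracted by an iterate goes to a *point*, and a point lies on at most one periodic orbit. In dimension three a surface can be contracted to a *curve*, which may carry infinitely many periodic points. Moreover, these points are created by the contraction: any point of the contracted surface above a periodic base point is sent to the same place, so the orbit closes up whatever its height was. If the images of this curve spread over the whole threefold, and the heights grow on the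 way, no $U$ can help.

So we look for a skew product over a monomial map, $f(x,y,z)=(g(x,y),\,\cdot\,)$ with $g(x,y)=(x^2y,xy)$, whose third coordinate does not depend on $z$ when $x=1$.

* With third coordinate $(x-1)z^2$, the surface $\{x=1\}$ is contracted into $\{z=0\}$, and $\{z=0\}$ is mapped into itself. The points produced all have $z=0$, and the open set $\{z\ne0\}$ misses them.
* With $(x-1)z^2+1$, the points produced have $z$-coordinates obtained from $1$ by $z\mapsto(\zeta-1)z^2+1$ with roots of unity $\zeta$. These are algebraic integers, so the finite places contribute nothing to their height.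
* With $(x-1)z^2+\frac12$, there is a denominator $2$ to begin with, and at places above $2$ the factor $\zeta-1$ is a unit when $\zeta\neq1$ has odd order. So the denominator is squared at each step, exactly.

**Example 3.** Let $f$ be as in Theorem A and $\zeta$ a primitive cube root of unity. Start from any $(1,\zeta,w)$:
$$(1,\zeta,w)\mapsto(\zeta,\zeta,\tfrac12)\mapsto\bigl(1,\zeta^2,\tfrac{\zeta+1}4\bigr)\mapsto(\zeta^2,\zeta^2,\tfrac12)\mapsto\bigl(1,\zeta,\tfrac{\zeta^2+1}4\bigr)\mapsto(\zeta,\zeta,\tfrac12).$$
So $(\zeta,\zeta,\frac12)$ has period $4$. The third coordinate of the second image is $\frac{\zeta-1}4+\frac12=\frac{\zeta+1}4$, and $\zeta+1=-\zeta^2$ is a unit, so its absolute value at a place above $2$ is $4$. Here the first coordinate returns to $1$ after two steps and resets $z$ to $\frac12$. For $\zeta$ of larger order the return can be delayed.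

We treat all dimensions at once. Let $N\ge2$, $n=N+1$, and let $A\in M_N(\mathbb Z)$ with $\det A\ne0$. Let $g\colon\mathbb G_m^N\to\mathbb G_m^N$ be the monomial isogeny with $g^*(x^u)=x^{uA}$ for row vectors $u\in\mathbb Z^N$. Put $\chi_k=e_1A^k$, so that $x_1\circ g^k=x^{\chi_k}$; for a point $b$ we write $b^u$ for the value of $x^u$ at $b$. Let
$$f(x,z)=\bigl(g(x),\,(x_1-1)z^2+\tfrac12\bigr),$$
a dominant rational self-map of $X=(\mathbb P^1)^n$ over $\mathbb Q$. It restricts to a morphism from $\mathbb G_m^N\times\mathbb A^1$ to itself, so all points of $\mathbb G_m^N\times\mathbb A^1$ lie in $X_f$.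

**Proposition 1.** Assume

$(\ast)$ $\chi_k\notin\mathbb Qe_1$ for all $k\ge1$.

Then for every non-empty open $U\subset X$, the set of $f$-periodic points in $X_f\cap U$ is not height bounded.

The condition $(\ast)$ says that no iterate $g^k$, $k\geq 1$, maps the subtorus
$$T=\{x_1=1\}\subset\mathbb G_m^N,\qquad\dim T=N-1\ge1,$$
into itself: the characters trivial on $T$ are exactly $\mathbb Ze_1$, and $x_1\circ g^k=x^{\chi_k}$ with $\chi_k\in\mathbb Z^N$. For $N=1$ the set $T$ would be a single point, so this construction needs dimension at least three.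

## 9. Proof of Proposition 1

We use the height $h_H(P)=\sum_ih(i\text{-th coordinate of }P)$, attached to the ample class of the sum of the $n$ pullbacks of a point. On $\mathbb G_m^N\times\mathbb A^1$ it satisfies $h_H(x,z)\ge h(z)$.

**Step 1: periodic points produced by the contraction.** Let $b\in T$ be a torsion point of order $M$ prime to $2\det A$. On the finite group $\mu_M^N\cong(\mathbb Z/M)^N$ the map $g$ acts by a matrix invertible mod $M$, so it permutes $\mu_M^N$, and $g^p(b)=b$ for some $p\ge1$. Since $x_1(b)=1$,
$$f(b,w)=\bigl(g(b),\tfrac12\bigr)\qquad\text{for every }w\in\overline{\mathbb Q}.$$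
Put $P_k(b)=f^{k-1}(g(b),\frac12)$ for $k\ge1$. The point $f^{p-1}(P_1(b))$ lies over $g^{p-1}(g(b))=b$, so it is $(b,w)$ for some $w$. Therefore $f^p(P_1(b))=f(b,w)=(g(b),\frac12)=P_1(b)$. So $P_1(b)$ is $f$-periodic, and so are all its iterates $P_k(b)$. Since $x_1(g^k(b))=b^{\chi_k}$,
$$P_k(b)=(g^k(b),z_k),\qquad z_1=\tfrac12,\qquad z_{k+1}=(b^{\chi_k}-1)z_k^2+\tfrac12.\tag{8}$$

**Step 2: growth at the places above $2$.** Suppose $b^{\chi_l}\ne1$ for $1\le l<k$. We show $h(z_k)\ge2^{k-1}\log2$. Let $v\mid2$ be a place of a number field containing everything. If $\zeta\ne1$ is a root of unity of odd order $r$, then $\prod_{s=1}^{r-1}(1-\zeta^s)=r$ is odd, so the algebraic integer $1-\zeta$ divides an odd integer, and $|\zeta-1|_v=1$. Hence $|b^{\chi_l}-1|_v=1$ for $1\le l<k$. We claim $|z_l|_v=2^{2^{l-1}}$ for $1\le l\le k$. It holds for $l=1$. If it holds for some $l<k$, then $|(b^{\chi_l}-1)z_l^2|_v=|z_l|_v^2\ge4>2=|\frac12|_v$, and the ultrametric inequality gives $|z_{l+1}|_v=|z_l|_v^2=2^{2^l}$. As $\sum_{v\mid2}n_v=1$,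
$$h(z_k)\ \ge\ \sum_{v\mid2}n_v\log2^{2^{k-1}}=2^{k-1}\log2.\tag{9}$$

**Step 3: over torsion points, a hypersurface only contains points of bounded $z$-height.** This is what lets us leave a given closed set: a large $z$-height is incompatible with lying on it. Let
$$0\ne G(x,z)=\sum_{i=0}^dg_i(x)z^i\in\overline{\mathbb Q}[x_1,\dots,x_N,z],\qquad g_d\ne0.$$
We claim that there is $c_G$ such that, if $\beta\in\mathbb G_m^N$ is a torsion point, $g_d(\beta)\ne0$ and $G(\beta,z)=0$, then $h(z)\le c_G$.

If $d=0$, then $G(\beta,z)=g_0(\beta)\ne0$ and the claim is empty; so let $d\ge1$. Put $\epsilon_v=1$ if $v$ is archimedean and $\epsilon_v=0$ otherwise. If $|z|_v\ge1$, then from $g_d(\beta)z^d=-\sum_{i<d}g_i(\beta)z^i$,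
$$|g_d(\beta)|_v|z|_v^d\ \le\ d^{\epsilon_v}\max_{i<d}|g_i(\beta)z^i|_v\ \le\ d^{\epsilon_v}\max_i|g_i(\beta)|_v\,|z|_v^{d-1}.$$
Hence $\max(1,|z|_v)\le d^{\epsilon_v}\max_i|g_i(\beta)|_v/|g_d(\beta)|_v$. If $|z|_v<1$ this is also true, since the right side is at least $1$ (take $i=d$). Summing $n_v\log$ over all $v$ and using the product formula for $g_d(\beta)$,
$$h(z)\ \le\ \log d+h\bigl([g_0(\beta):\dots:g_d(\beta)]\bigr).$$
All coordinates of $\beta$ are roots of unity, of absolute value $1$ at every place. So $|g_i(\beta)|_v\le R^{\epsilon_v}\max_\gamma|\gamma|_v$, where $\gamma$ runs over the coefficients of $G$ and $R$ is the number of monomials of $G$. Thus $h([g_0(\beta):\dots:g_d(\beta)])\le\log R+h([\gamma])$, where $[\gamma]$ is the projective point formed by the coefficients, and $c_G=\log d+\log R+h([\gamma])$ works.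

**Step 4: the tori $g^k(T)$ are pairwise distinct.** We need this so that $g_d$ does not vanish on the relevant torus. For $k\ge0$, $g^k(T)$ is the image of a torus under a homomorphism with finite kernel, so it is a closed subtorus of dimension $N-1$, an irreducible hypersurface in $\mathbb G_m^N$. A character $x^u$ is trivial on $g^k(T)$ if and only if $x^{uA^k}$ is trivial on $T$, that is, $uA^k\in\mathbb Ze_1$. These $u$ span the line $\mathbb Qe_1A^{-k}$. If $g^k(T)=g^l(T)$ with $k<l$, then $\mathbb Qe_1A^{-k}=\mathbb Qe_1A^{-l}$, and applying $A^l$ gives $e_1A^{l-k}\in\mathbb Qe_1$, contradicting $(\ast)$.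

**Step 5: conclusion.** Let $U\neq\emptyset$ be open and $B>0$. We find a periodic point in $X_f\cap U$ of height larger than $B$. The complement of $U$ meets $\mathbb G_m^N\times\mathbb A^1$ in a proper closed subset, so there is a polynomial $G\ne0$ as in Step 3 such that every point of $\mathbb G_m^N\times\mathbb A^1$ with $G\ne0$ lies in $U$. The zero set of $g_d$ in $\mathbb G_m^N$ has finitely many irreducible components; by Step 4, $g_d$ vanishes identically on only finitely many of the $g^k(T)$. Choose $k$ with
$$g_d\not\equiv0\text{ on }g^k(T)\qquad\text{and}\qquad2^{k-1}\log2>\max(B,c_G).$$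
By $(\ast)$ each character $\chi_l$, $1\le l<k$, is non-trivial on $T$. So
$$\{b\in T:g_d(g^k(b))=0\}\ \cup\bigcup_{1\le l<k}\{b\in T:b^{\chi_l}=1\}$$
is a finite union of proper closed subsets of the irreducible variety $T$, hence a proper closed subset. The torsion points of $T\cong\mathbb G_m^{N-1}$ of order prime to $2\det A$ are Zariski dense: they contain $S^{N-1}$, where $S$ is the infinite set of roots of unity of order prime to $2\det A$, and a polynomial vanishing on $S^{N-1}$ is zero. So there is such a torsion point $b$ outside this subset.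

By (9), $h(z_k)\ge2^{k-1}\log2>c_G$. The point $g^k(b)$ is torsion and $g_d(g^k(b))\ne0$, so if $G(P_k(b))=0$, Step 3 would give $h(z_k)\le c_G$. Hence $G(P_k(b))\ne0$ and $P_k(b)\in U$. By Step 1, $P_k(b)$ is $f$-periodic; it lies in $X_f$; and $h_H(P_k(b))\ge h(z_k)>B$. $\blacksquare$

There is no conflict with the known result of Section 2: the orbit of each $P_k(b)$ passes over $b\in T$, so it is not contained in any open set that misses $\{x_1=1\}$.

## 10. Dynamical degrees of the threefold map: Theorem A

Take $N=2$ and $A=\begin{pmatrix}2&1\\1&1\end{pmatrix}$. The map of Section 8 is then the map of Theorem A. By Example 1, $\chi_k=(F_{2k+1},F_{2k})\notin\mathbb Qe_1$ for $k\ge1$. So $(\ast)$ holds, and Proposition 1 gives the statement on periodic points. It remains to compute the dynamical degrees.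

**Step 1: intersection numbers as field degrees.** Write $f^m=(X_m,Y_m,Z_m)$, so
$$X_m=x^{F_{2m+1}}y^{F_{2m}},\quad Y_m=x^{F_{2m}}y^{F_{2m-1}},\quad Z_0=z,\quad Z_{m+1}=(X_m-1)Z_m^2+\tfrac12,$$
and $\deg_zZ_m=2^m$. Let $H=H_1+H_2+H_3$, where $H_i$ is the pullback of a point under the $i$-th projection. Then $H_i^2=0$, $H^2=2\sum_{a<b}H_aH_b$ and $H^3=6$. Let $\Gamma$ be a resolution of $f^m$, with $\pi,F\colon\Gamma\to X$ and $F=f^m\circ\pi$. Each $u\in\{x,y,z,X_m,Y_m,Z_m\}$ is a morphism $\Gamma\to\mathbb P^1$, and $\pi^*H_i$, $F^*H_i$ are pullbacks of point classes under these. For three such functions, the product of the three pulled back point classes is the degree of $(u_1,u_2,u_3)\colon\Gamma\to(\mathbb P^1)^3$, by the projection formula. That is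
$$[\mathbb Q(x,y,z):\mathbb Q(u_1,u_2,u_3)],\quad\text{or }0\text{ if the map is not dominant}.$$

**Step 2: $d_0=1$ and $d_3=2$.** The first is clear. For the second, $(f^m)^*H^3=6(\deg f)^m$. Since $A\in GL_2(\mathbb Z)$, $\mathbb Q(X_1,Y_1)=\mathbb Q(x,y)$, and so $\deg f=[\mathbb Q(x,y)(z):\mathbb Q(x,y)(Z_1)]=\deg_zZ_1=2$.

**Step 3: $d_1=\lambda$.** For a polynomial $u$ and two of the three variables, $[\mathbb Q(x,y,z):\mathbb Q(u,\text{two variables})]$ is the degree of $u$ in the remaining variable (and the intersection number is $0$ if this degree is $0$). Hence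
$$(f^m)^*H\cdot H^2=2\sum_{u\in\{X_m,Y_m,Z_m\}}(\deg_xu+\deg_yu+\deg_zu)\ \ge\ 2F_{2m+1}.$$
For the upper bound, the partial degrees of $X_m,Y_m$ are at most $F_{2m+1}\le\lambda^m$ (as $F_r\le\phi^{r-1}$ with $\phi=\frac{1+\sqrt5}2$, $\phi^2=\lambda$), and $\deg_zZ_m=2^m\le\lambda^m$. For $w\in\{x,y\}$ we have $\deg_wZ_0=0$ and $\deg_wZ_{m+1}\le F_{2m+1}+2\deg_wZ_m\le\lambda^m+2\deg_wZ_m$. So
$$\deg_wZ_m\ \le\ \sum_{i<m}2^{m-1-i}\lambda^i=\frac{\lambda^m-2^m}{\lambda-2}\ \le\ \frac{\lambda^m}{\lambda-2}.$$
Thus $(f^m)^*H\cdot H^2$ lies between $2F_{2m+1}$ and a constant times $\lambda^m$. As $F_{2m+1}^{1/m}\to\lambda$, $d_1=\lambda$.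

**Step 4: $d_2\ge2\lambda$.** All classes involved are nef, so we may drop terms:
$$(f^m)^*H^2\cdot H\ \ge\ F^*H_1\cdot F^*H_3\cdot\pi^*H_2=[\mathbb Q(x,y,z):\mathbb Q(X_m,y,Z_m)].$$
This degree is the product
$$[\mathbb Q(x,y,z):\mathbb Q(x,y,Z_m)]\cdot[\mathbb Q(x,y)(Z_m):\mathbb Q(X_m,y)(Z_m)].$$
The first factor is $\deg_zZ_m=2^m$. In the second, $Z_m$ is transcendental over $\mathbb Q(x,y)$, so it equals $[\mathbb Q(x,y):\mathbb Q(X_m,y)]=\deg_xX_m=F_{2m+1}$. Taking $m$-th roots of $2^mF_{2m+1}$ gives $d_2\ge2\lambda$.

Since $2\lambda>\lambda>2>1$, $f$ is $2$-cohomologically hyperbolic. This proves Theorem A, and the answer to the Problem is negative. $\blacksquare$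

## 11. Every dimension $n\ge3$ and every index $2\le i\le n$: Theorem C

Let $N=n-1\ge2$ and $j=i-1\in\{1,\dots,N\}$. We apply Proposition 1 to a matrix $A$ with exactly $j$ eigenvalues outside the unit circle and the others inside.

**Step 1: the matrix.** Put
$$P(t)=t^N+3t^{N-j}+1\ \ (1\le j\le N-1),\qquad P(t)=\prod_{s=2}^{N+1}(t-s)\ \ (j=N).$$
For $j\le N-1$, on $|t|=1$ we have $|3t^{N-j}|=3>2\ge|t^N+1|$. By Rouché's theorem exactly $N-j\ge1$ roots lie in the open unit disc, none on the circle, and $j\ge1$ outside; also $P(0)=1$. For $j=N$ all roots exceed $1$, and they have distinct moduli, with $N\ge2$ of them. In all cases $P(0)\ne0$ and $P$ has roots of different moduli. Let $A$ be the companion matrix with $e_sA=e_{s+1}$ for $s<N$ and characteristic polynomial $P$; then $\det A=\pm P(0)\ne0$.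

**Step 2: condition $(\ast)$.** Suppose $e_1A^k=re_1$ with $k\ge1$ and $r\in\mathbb Q$. Then for all $s$, $e_sA^k=e_1A^{s-1}A^k=e_1A^kA^{s-1}=re_s$. So $A^k=rI$, every eigenvalue $\mu$ satisfies $\mu^k=r$, and all eigenvalues have equal modulus, a contradiction. So $(\ast)$ holds, and Proposition 1 applies to $f(x,z)=(g(x),(x_1-1)z^2+\frac12)$ on $(\mathbb P^1)^n$: no $U$ exists for this $f$.

**Step 3: dynamical degrees of the base.** Let $r_1\ge\dots\ge r_N$ be the moduli of the eigenvalues of $A$. Then $r_j>1>r_{j+1}$ (the second inequality only if $j<N$). By Favre–Wulcan (Indiana Univ. Math. J. 61 (2012)) and Lin (Bull. Soc. Math. France 140 (2012)), the monomial map $g$ has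
$$d_p(g)=r_1\cdots r_p\qquad(0\le p\le N).$$
For $p<j$, $d_j(g)/d_p(g)=r_{p+1}\cdots r_j>1$; for $p>j$, $d_p(g)/d_j(g)=r_{j+1}\cdots r_p<1$. So $d_j(g)>d_p(g)$ for all $p\ne j$.

**Step 4: dynamical degrees of the skew product.** Let $\pi\colon(\mathbb P^1)^n\to(\mathbb P^1)^N$ be the projection, so $\pi\circ f=g\circ\pi$. With $H_Y$ ample on $(\mathbb P^1)^N$, the relative dynamical degrees are
$$d_q(f|\pi)=\lim_{m\to\infty}\bigl((f^m)^*H^q\cdot H^{1-q}\cdot\pi^*H_Y^N\bigr)^{1/m}\qquad(q=0,1),$$
and by Dinh–Nguyen (Comment. Math. Helv. 86 (2011)),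
$$d_p(f)=\max_{\max(0,p-1)\le s\le\min(p,N)}d_s(g)\,d_{p-s}(f|\pi).$$
For $q=0$ the number does not depend on $m$, so $d_0(f|\pi)=1$. For $q=1$, take $H$ and $H_Y$ to be the sums of the pullbacks of a point. Then $\pi^*H_Y^N$ is $N!$ times a fiber of $\pi$, and as in Section 10, $(f^m)^*H\cdot\pi^*H_Y^N$ is $N!$ times the sum of the $z$-degrees of the coordinates of $f^m$. The first $N$ coordinates do not involve $z$. The last one, $Z_m$, satisfies $Z_0=z$ and $Z_{m+1}=(x^{\chi_m}-1)Z_m^2+\frac12$ with $\chi_m\ne0$, so it has $z$-degree $2^m$. Hence $d_1(f|\pi)=2$. Therefore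
$$d_p(f)=\max\bigl(d_p(g),\,2d_{p-1}(g)\bigr)\qquad(0\le p\le n),\tag{10}$$
omitting undefined terms.

**Step 5: the maximum is at $j+1$.** By (10), $d_{j+1}(f)\ge2d_j(g)$. Let $p\ne j+1$. Then $d_p(g)\le d_j(g)<2d_j(g)$, and $2d_{p-1}(g)<2d_j(g)$ because $p-1\ne j$ (whenever these are defined). So $d_p(f)<2d_j(g)\le d_{j+1}(f)$. Hence $f$ is $i$-cohomologically hyperbolic with $i=j+1$. This proves Theorem C. $\blacksquare$

**Example 4.** For $n=3$ and $i=3$ we have $N=j=2$ and $P(t)=(t-2)(t-3)=t^2-5t+6$. Then $e_1A=e_2$ and $e_2A=(-6,5)$, so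
$$f(x,y,z)=\bigl(y,\;x^{-6}y^5,\;(x-1)z^2+\tfrac12\bigr).$$
Here $d_0(g),d_1(g),d_2(g)$ are $1,3,6$, and (10) gives $d_0,d_1,d_2,d_3=1,3,6,12$ for $f$, which is indeed $3$-cohomologically hyperbolic.
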